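\title{A basis of the special identities of Gelfand--Dorfman algebras}

\begin{abstract}
A Gelfand--Dorfman algebra is special if it embeds into a differential Poisson algebra with the operations $[u,v]=\{u,v\}$ and $u\circ v=u\cdot d(v)$. Two special identities of degree $4$ are known to imply all special identities of degree at most $5$. We show that they do not imply all special identities: an explicit identity of degree $6$ holds in all special algebras and fails in a $6$-dimensional Gelfand--Dorfman algebra that satisfies both identities of degree $4$. Over a field of characteristic zero we determine a basis of the special identities, with two identities in each even degree $\ge 4$. This basis is irredundant, and no finite basis exists.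
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Bbbk$ is a field of characteristic zero, and all vector spaces and algebras are over $\Bbbk$.

\subsection*{The question}
A \emph{Novikov algebra} is a vector space with a bilinear product $\circ$ that is \emph{left symmetric} and \emph{right commutative}:
\[
(x\circ y)\circ z-x\circ(y\circ z)=(y\circ x)\circ z-y\circ(x\circ z),\qquad (x\circ y)\circ z=(x\circ z)\circ y .
\]
A \emph{Gelfand--Dorfman algebra}, or \emph{GD algebra}, is a triple $(A,\circ,[\cdot,\cdot])$ such that $(A,\circ)$ is a Novikov algebra, $(A,[\cdot,\cdot])$ is a Lie algebra, and the \emph{compatibility identity} $J(x,y,z)=0$ holds, where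
\begin{equation}\label{eq:J}
J(x,y,z)=[x,y\circ z]-[z,y\circ x]+[y,x]\circ z-[y,z]\circ x-y\circ[x,z].
\end{equation}
The Novikov, Lie and compatibility identities together are the \emph{GD identities}.

A \emph{Poisson algebra} is a commutative associative algebra $(P,\cdot)$ with a Lie bracket $\{\cdot,\cdot\}$ satisfying the Leibniz rule $\{u,v\cdot w\}=\{u,v\}\cdot w+v\cdot\{u,w\}$. A \emph{differential Poisson algebra} is a Poisson algebra with a linear map $d$ that is a derivation of both operations. The space $P$ with
\[
[u,v]=\{u,v\},\qquad u\circ v=u\cdot d(v)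
\]
is then a GD algebra, denoted $P^{(d)}$. A GD algebra is \emph{special} if it is isomorphic to a GD subalgebra of some $P^{(d)}$. The special GD algebras form a subvariety of the variety of all GD algebras, and a \emph{special identity} is an identity that holds in all special GD algebras but not in all GD algebras.

The special identities measure how much of the structure of $P^{(d)}$ the GD identities fail to record. It is known that there are no special identities of degree less than $4$, that the following two identities of degree $4$ are independent special identities,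
\begin{equation}\label{eq:s1}
[x_1,x_3\circ x_2]\circ x_4+\bigl([x_3,x_1]\circ x_2\bigr)\circ x_4=[x_1,(x_3\circ x_4)\circ x_2]+[x_3\circ x_4,x_1]\circ x_2,
\end{equation}
\begin{equation}\label{eq:s2}
\begin{aligned}
2[x_4,(x_3\circ x_2)\circ x_1]={}&[x_4\circ x_1,x_3\circ x_2]+[x_4\circ x_2,x_3\circ x_1]\\
&+[x_4,x_3\circ x_2]\circ x_1+[x_4,x_3\circ x_1]\circ x_2\\
&+[x_3,x_4\circ x_1]\circ x_2+[x_3,x_4\circ x_2]\circ x_1,
\end{aligned}
\end{equation}
and that every special identity of degree at most $5$ follows from \eqref{eq:s1}, \eqref{eq:s2} and the GD identities. The question, posed in \cite{ZHSC}, is whether \emph{every} identity that holds in all special GD algebras follows from \eqref{eq:s1}, \eqref{eq:s2} and the GD identities.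

Since degree $5$ brings nothing new, one might guess that the answer is yes. The answer is no: degree $5$ is silent for a reason of parity, which we isolate in Example~\ref{ex:parity}, and new identities appear in every even degree.

\subsection*{Conventions on identities}
An identity is an equation $f=0$, where $f$ is a linear combination of monomials formed from variables with the operations $\circ$ and $[\cdot,\cdot]$. It \emph{follows} from a set $\Sigma$ of identities if it holds in every algebra satisfying $\Sigma$. We speak of the degree only for homogeneous identities. Two standard facts about characteristic zero are used. \emph{Polarization:} a symmetric $n$-linear map $\sigma$ with $\sigma(x,\dots,x)=0$ for all $x$ is zero. \emph{Linearization:} every identity is equivalent to a finite set of multilinear identities, obtained by splitting it into components homogeneous in each variable and linearizing these; for a homogeneous identity of degree $n$ they all have degree $n$.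

\subsection*{Results}
The first theorem answers the question.

\begin{theorem}\label{thm:six}
Put $u_1=x\circ x$ and $u_{k+1}=[x,u_k]$. The identity of degree $6$
\begin{equation}\label{eq:six}
2\,u_4\circ x-3[x,u_3\circ x]+[x,[x,u_2\circ x]]=0
\end{equation}
holds in all special GD algebras but fails in a $6$-dimensional GD algebra satisfying \eqref{eq:s1} and \eqref{eq:s2}.
\end{theorem}

To describe all special identities we pass to operators. Let $A$ be a GD algebra. For $a,c\in A$ let $\operatorname{ad}a\colon b\mapsto[a,b]$ and $R_c\colon b\mapsto b\circ c$. For $f\in\operatorname{End}A$ put $a\triangleright f=[\operatorname{ad}a,f]=(\operatorname{ad}a)f-f(\operatorname{ad}a)$, so that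
\begin{equation}\label{eq:tri}
[a,fb]=(a\triangleright f)b+f[a,b].
\end{equation}
For $m\ge1$, $x\in A$ and $f\in\operatorname{End}A$ define
\begin{gather*}
\rho_m(x)=(x\,\triangleright)^{m-1}R_x\in\operatorname{End}A,\\
N_f(a,b)=[fa,fb]-f[fa,b]-f[a,fb]+f^2[a,b].
\end{gather*}
The map $x\,\triangleright$ is the difference of the left and the right multiplication by $\operatorname{ad}x$ on $\operatorname{End}A$, and these commute. The binomial formula therefore gives
\begin{equation}\label{eq:rho}
\rho_m(x)=\sum_{l=0}^{m-1}(-1)^l\binom{m-1}{l}(\operatorname{ad}x)^{m-1-l}\,R_x\,(\operatorname{ad}x)^l .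
\end{equation}
Thus the following are identities in $\circ$ and $[\cdot,\cdot]$, both of degree $2m+2$, and every monomial in them contains $\circ$ exactly twice:
\begin{gather}
\rho_m(x)\rho_{m+1}(x)\,b=\rho_{m+1}(x)\rho_m(x)\,b,\tag{$E_m$}\\
N_{\rho_m(x)}(a,b)=0.\tag{$N_m$}
\end{gather}
In $P^{(d)}$ the operator $\rho_m(x)$ is the multiplication by an element of $P$. Identity $(E_m)$ says that two such multiplications commute, and $(N_m)$ is a trace of the Leibniz rule.

\begin{theorem}\label{thm:basis}
A GD algebra is special if and only if it satisfies $(E_m)$ and $(N_m)$ for all $m\ge1$. Hence these identities form a basis of all special identities modulo the GD identities. Modulo the GD identities, $(E_1)$ is equivalent to \eqref{eq:s1}, and, given \eqref{eq:s1}, $(N_1)$ is equivalent to \eqref{eq:s2}.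
\end{theorem}

\begin{theorem}\label{thm:indep}
For each $m\ge1$, $(E_m)$ does not follow from the GD identities, $(N_m)$ and all special identities of degrees $\ne2m+2$. Likewise $(N_m)$ does not follow from the GD identities, $(E_m)$ and all special identities of degrees $\ne 2m+2$. In particular the basis of Theorem~\ref{thm:basis} is irredundant, and the variety of special GD algebras has no finite basis of identities.
\end{theorem}

Section~\ref{sec:ops} explains where $(E_m)$ and $(N_m)$ come from, and Section~\ref{sec:six} proves Theorem~\ref{thm:six}. For Theorem~\ref{thm:basis} one has to build a differential Poisson algebra around a given $A$. Section~\ref{sec:conseq} shows that $(E_m)$ and $(N_m)$ force a commutative algebra $C$ of operators on $A$ to behave like an algebra of multiplications, and Section~\ref{sec:env} constructs $P$ from $A$ and $C$. Section~\ref{sec:indep} proves Theorem~\ref{thm:indep}.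

\section{Multiplication operators}\label{sec:ops}

Let $A$ be a GD algebra and $\mathfrak g=(A,[\cdot,\cdot])$ its Lie algebra. By the Jacobi identity, $\operatorname{ad}$ is a Lie homomorphism $\mathfrak g\to\operatorname{End}A$, so $\triangleright$ is an action of $\mathfrak g$ on the associative algebra $\operatorname{End}A$ by derivations. Right commutativity says that the operators $R_c$ commute. By \eqref{eq:tri}, $(x\triangleright R_z)y=[x,y\circ z]+[y,x]\circ z$, so $J(x,y,z)=(x\triangleright R_z-z\triangleright R_x-R_{[x,z]})y$, and the compatibility identity reads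
\begin{equation}\label{eq:G}
a\triangleright R_c-c\triangleright R_a=R_{[a,c]}.\tag{G}
\end{equation}
In $P^{(d)}$, where $R_c$ is the multiplication by $d(c)$ and $a\triangleright R_c$ is the multiplication by $\{a,d(c)\}$, this reflects the rule $\{a,d(c)\}+\{d(a),c\}=d\{a,c\}$.

Let $U=U(\mathfrak g)$ be the universal enveloping algebra. Recall that $U=\Bbbk1\oplus U^+$, where the augmentation ideal $U^+$ is spanned by the products $x_1\cdots x_k$ with $k\ge1$ and $x_i\in\mathfrak g$, and that $\mathfrak g$-modules are the same as unital $U$-modules. Identity \eqref{eq:G} implies that the operator $x_1\triangleright(\cdots\triangleright(x_{k-1}\triangleright R_{x_k}))$ depends only on the product $x_1\cdots x_k\in U^+$.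

\begin{lemma}\label{lem:Ru}
There is a linear map $U^+\to\operatorname{End}A$, $u\mapsto R_u$, extending $c\mapsto R_c$, such that $R_{au}=a\triangleright R_u$ for $a\in\mathfrak g$, $u\in U^+$. In particular $R_{x^m}=\rho_m(x)$.
\end{lemma}

\begin{proof}
On $\operatorname{End}A\oplus\Bbbk$ put $c\cdot(\phi,\lambda)=(c\triangleright\phi+\lambda R_c,0)$. Then
\[
a\cdot(c\cdot(\phi,\lambda))-c\cdot(a\cdot(\phi,\lambda))=\bigl([a,c]\triangleright\phi+\lambda(a\triangleright R_c-c\triangleright R_a),0\bigr)=[a,c]\cdot(\phi,\lambda)
\]
by \eqref{eq:G}, so this is a $\mathfrak g$-module. For $u\in U^+$ the second coordinate of $u\cdot(0,1)$ is $0$; define $R_u$ by $(R_u,0)=u\cdot(0,1)$.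
\end{proof}

Suppose now that $A$ is a subalgebra of $P^{(d)}$. We say that $f\in\operatorname{End}A$ \emph{is the multiplication by} $h\in P$ if $fb=hb$ for all $b\in A$.

\begin{proposition}\label{prop:nec}
If $A$ is a subalgebra of $P^{(d)}$, then every $R_u$ is the multiplication by an element of $P$, and $A$ satisfies $(E_m)$ and $(N_m)$ for all $m\ge1$.
\end{proposition}

\begin{proof}
The operator $R_c$ is the multiplication by $d(c)$. If $f$ is the multiplication by $h$, then $(a\triangleright f)b=\{a,hb\}-h\{a,b\}=\{a,h\}b$, so $a\triangleright f$ is the multiplication by $\{a,h\}$. By Lemma~\ref{lem:Ru}, all $R_u$ are multiplications. They commute, which gives $(E_m)$. If $f$ is the multiplication by $h$, the Leibniz rule gives $\{ha,hb\}-h\{ha,b\}=b\{ha,h\}=bh\{a,h\}$ and $h\{a,hb\}-h^2\{a,b\}=hb\{a,h\}$. The difference of the two left sides is $N_f(a,b)$, so $N_f=0$.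
\end{proof}

A special algebra thus satisfies $[R_u,R_v]=0$ for all $u,v\in U^+$, a family of identities with members in every degree $\ge3$. Most of them follow from those of lower degree by applying $\triangleright$. The next example shows which ones resist.

\begin{example}\label{ex:parity}
Fix $x$ and put $k_{ij}=[\rho_i(x),\rho_j(x)]$, so $k_{ij}=-k_{ji}$ and $x\triangleright k_{ij}=k_{i+1,j}+k_{i,j+1}$. Call $i+j$ the level of $k_{ij}$; the identity $k_{ij}b=0$ has degree $i+j+1$. We ask what $x\,\triangleright$ yields at each level once the previous level vanishes.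

\emph{Level $3$.} From $k_{11}=0$ we get $k_{21}+k_{12}=0$, which is only skewness. The commutator $k_{12}$ is not killed; requiring it to vanish is $(E_1)$, of degree $4$.

\emph{Level $4$.} From $k_{12}=0$ we get $k_{22}+k_{13}=0$. Since $k_{22}=0$, we obtain $k_{13}=0$ for free. Nothing has to be required in degree $5$.

\emph{Level $5$.} From $k_{13}=0$ we get $k_{23}+k_{14}=0$, and $k_{22}=0$ gives only skewness. One commutator, $k_{23}=-k_{14}$, is not killed; requiring it to vanish is $(E_2)$, of degree $6$.

In general all $k_{ij}$ of one level agree up to sign. At an even level the middle one is $k_{mm}=0$; at an odd level it is $k_{m,m+1}$, and nothing forces it to vanish.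
\end{example}

The example shows only that one way of deriving $k_{23}=0$ fails. To prove that no derivation exists we need an algebra in which $k_{23}\neq0$.

\section{An identity of degree six}\label{sec:six}

All counterexamples in this paper are small because every product containing $\circ$ three times vanishes in them. Call a space $A=A^0\oplus A^1\oplus A^2$ with bilinear operations $\circ$ and $[\cdot,\cdot]$ \emph{level graded} if
\[
[A^i,A^j]\subset A^{i+j},\qquad A^i\circ A^j\subset A^{i+j+1},\qquad A^k:=0\ \text{ for }k\ge3 .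
\]
A monomial containing $\circ$ exactly $k$ times, evaluated at elements of $A^{i_1},\dots,A^{i_r}$, lies in $A^{k+i_1+\dots+i_r}$. We refer to the following consequences as the \emph{level count}.
\begin{itemize}
\item If every monomial of an identity contains $\circ$ twice, its value at arbitrary elements equals its value at their $A^0$-components, so it suffices to check it on $A^0$. This applies to the Novikov identities, \eqref{eq:s1}, \eqref{eq:s2}, $(E_m)$ and $(N_m)$.
\item It suffices to check $J=0$ when at most one argument lies in $A^1$ and the others lie in $A^0$. Note also that $J(x,y,z)$ is skew in $x,z$.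
\end{itemize}

By \eqref{eq:rho}, $\rho_k(x)b=(\operatorname{ad}x)^{k-1}(b\circ x)$ whenever $[x,b]=0$; in particular $\rho_k(x)x=u_k$. To make $k_{m,m+1}x$ nonzero we take $A^0=\Bbbk x$, let $A^1$ be spanned by elements $w_i$ that will be the values of $u_1,\dots,u_{2m}$, and let only the last of them have a nonzero product with $x$.

For $m\ge1$ let $A_m$ have basis $x,w_1,\dots,w_{2m},z$, with the following nonzero products of basis elements, up to antisymmetry of the bracket:
\[
[x,w_i]=w_{i+1}\ (1\le i<2m),\qquad x\circ x=w_1,\qquad w_{2m}\circ x=z,\qquad x\circ w_{2m}=-z .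
\]
It is level graded by $A^0=\Bbbk x$, $A^1=\langle w_1,\dots,w_{2m}\rangle$, $A^2=\Bbbk z$. We put $w_i=0$ for $i>2m$.

\begin{lemma}\label{lem:Am}
$A_m$ is a GD algebra, and
\[
\rho_m(x)\rho_{m+1}(x)x-\rho_{m+1}(x)\rho_m(x)x=2(-1)^{m-1}z\neq0 .
\]
\end{lemma}

\begin{proof}
\emph{Jacobi identity.} The Jacobiator is alternating, so we take three distinct basis elements; at most one of them is $x$. For $(x,w_i,w_j)$ every term vanishes because $[A^1,A^1]=0$. Every other triple has level sum at least $3$.

\emph{Novikov identities.} By the level count all arguments may be taken equal to $x$, and then both sides of each identity coincide.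

\emph{Compatibility.} By skewness $J(x,y,x)=0$ for all $y$, and it remains to compute
\[
J(w_i,x,x)=[w_i,w_1]-[x,x\circ w_i]+[x,w_i]\circ x+x\circ[x,w_i]=w_{i+1}\circ x+x\circ w_{i+1}=0,
\]
where $[x,x\circ w_i]\in[x,\Bbbk z]=0$. This computation is what dictates $x\circ w_{2m}=-z$.

\emph{The commutator.} We have $\rho_k(x)x=w_k$. In \eqref{eq:rho} applied to $w_j$, the element $R_x(\operatorname{ad}x)^lw_j=w_{j+l}\circ x$ lies in $\Bbbk z$ and is killed by $\operatorname{ad}x$, so only the term $l=k-1$ survives: $\rho_k(x)w_j=(-1)^{k-1}w_{j+k-1}\circ x$, which is $(-1)^{k-1}z$ if $j+k=2m+1$. Hence $\rho_m(x)w_{m+1}=(-1)^{m-1}z$ and $\rho_{m+1}(x)w_m=(-1)^mz$.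
\end{proof}

The parity of Example~\ref{ex:parity} is visible here. With a chain $w_1,\dots,w_n$ of odd length the same computation gives $\rho_i(x)\rho_j(x)x=(-1)^{i-1}z$ for $i+j=n+1$, which is symmetric in $i,j$ because $i+j$ is even.

\begin{proof}[Proof of Theorem~\ref{thm:six}]
In any GD algebra, \eqref{eq:rho} gives
\begin{align*}
\rho_3(x)\rho_2(x)x&=\rho_3(x)u_2=[x,[x,u_2\circ x]]-2[x,u_3\circ x]+u_4\circ x,\\
\rho_2(x)\rho_3(x)x&=\rho_2(x)u_3=[x,u_3\circ x]-u_4\circ x .
\end{align*}
The difference is the left side of \eqref{eq:six}, so \eqref{eq:six} is $(E_2)$ with $b=x$. It holds in special algebras by Proposition~\ref{prop:nec}.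

The algebra $A_2$ has dimension $6$. By the level count, \eqref{eq:s1} and \eqref{eq:s2} need only be checked with all $x_i=x$. Then \eqref{eq:s1} reads $w_2\circ x=[x,w_1\circ x]-w_2\circ x$, and \eqref{eq:s2} reads $2[x,w_1\circ x]=2[w_1,w_1]+4\,w_2\circ x$. Both hold, since $w_1\circ x=w_2\circ x=0$ in $A_2$. But $u_k=w_k$, and the left side of \eqref{eq:six} equals $2\,w_4\circ x=2z\ne0$.
\end{proof}

\section{Consequences of $(E_m)$ and $(N_m)$}\label{sec:conseq}

\subsection*{The parity lemma}
The identities $(E_m)$ and $(N_m)$ involve powers of one element $x$, while we need statements about all $R_u$. The following lemma is the multilinear form of Example~\ref{ex:parity}. It shows that the obstruction at each level is a single \emph{symmetric} map, which by polarization is detected by powers. Put $U^{[0]}=U$ and $U^{[1]}=U^+$.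

\begin{lemma}\label{lem:parity}
Let $V$ be a $\mathfrak g$-module, $s\in\{0,1\}$, $\eta\in\{1,-1\}$, and let $\kappa\colon U^{[s]}\times U^+\to V$ be a bilinear map such that
\begin{gather*}
y\cdot\kappa(u,v)=\kappa(yu,v)+\kappa(u,yv)\qquad(y\in\mathfrak g,\ u\in U^{[s]},\ v\in U^+),\\
\kappa(u,v)=\eta\,\kappa(v,u)\qquad(u,v\in U^+).
\end{gather*}
For $s\le i\le k-1$ put $\kappa^k_i(x_1,\dots,x_k)=\kappa(x_1\cdots x_i,\;x_{i+1}\cdots x_k)$, the empty product being $1$. Let $n\ge s+2$ and suppose that $\kappa^{n-1}_i=0$ for all $i$. Then there is a symmetric $n$-linear map $\sigma\colon\mathfrak g^n\to V$ with $\kappa^n_i=(-1)^i\sigma$ for $s\le i\le n-1$, and $\sigma=0$ if $\eta\neq(-1)^n$.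
\end{lemma}

\begin{proof}
Since $ab-ba=[a,b]$ in $U$, exchanging two neighboring factors within one of the blocks $x_1\cdots x_i$, $x_{i+1}\cdots x_n$ changes $\kappa^n_i$ by a value of $\kappa^{n-1}_{i-1}$ or $\kappa^{n-1}_i$, that is, by $0$. So $\kappa^n_i$ is symmetric in $x_1,\dots,x_i$ and in $x_{i+1},\dots,x_n$. For $s\le i\le n-2$, apply $y=x_{i+1}$ to $\kappa(x_1\cdots x_i,x_{i+2}\cdots x_n)=0$:
\[
\kappa(x_{i+1}x_1\cdots x_i,\;x_{i+2}\cdots x_n)+\kappa(x_1\cdots x_i,\;x_{i+1}x_{i+2}\cdots x_n)=0 .
\]
By the symmetry in the first block this says $\kappa^n_{i+1}=-\kappa^n_i$. Hence $\sigma:=(-1)^i\kappa^n_i$ does not depend on $i$. If $s=0$, then $\sigma=\kappa^n_0$ is symmetric. If $s=1$, then $n\ge3$, and $\sigma=-\kappa^n_1=\kappa^n_2$ is symmetric in $x_2,\dots,x_n$ and in $x_1,x_2$, hence in all variables. Finally,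
$\kappa^n_{n-1}(x_1,\dots,x_n)=\eta\,\kappa^n_1(x_n,x_1,\dots,x_{n-1})$ gives $(-1)^{n-1}\sigma=-\eta\sigma$. If $\eta\ne(-1)^n$, this says $2\sigma=0$.
\end{proof}

\subsection*{Commutation}

\begin{proposition}\label{prop:comm}
Let $n\ge2$. If the GD algebra $A$ satisfies $(E_m)$ for all $m$ with $2m+1\le n$, then $[R_{x_1\cdots x_i},R_{x_{i+1}\cdots x_k}]=0$ for $1\le i<k\le n$. If $A$ satisfies all $(E_m)$, then $[R_u,R_v]=0$ for all $u,v\in U^+$.
\end{proposition}

\begin{proof}
Let $\kappa(u,v)=[R_u,R_v]\in\operatorname{End}A$. Since $y\,\triangleright$ is a derivation and $y\triangleright R_u=R_{yu}$, the map $\kappa$ satisfies the hypotheses of Lemma~\ref{lem:parity} with $s=1$, $\eta=-1$. We prove $\kappa^k_i=0$ by induction on $k$. For $k=2$ this is right commutativity. For $k\ge3$ let $\sigma$ be given by the lemma. If $k$ is even, then $\sigma=0$. If $k=2m+1$, then $(-1)^m\sigma(x,\dots,x)=\kappa(x^m,x^{m+1})=[\rho_m(x),\rho_{m+1}(x)]=0$ by $(E_m)$, and $\sigma=0$ by polarization.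
\end{proof}

\begin{proposition}\label{prop:equiv}
Modulo the GD identities, $(E_1)$ is equivalent to \eqref{eq:s1}, and, given \eqref{eq:s1}, $(N_1)$ is equivalent to \eqref{eq:s2}.
\end{proposition}

\begin{proof}
By \eqref{eq:tri}, the left side of \eqref{eq:s1} is $R_{x_4}(x_1\triangleright R_{x_2})x_3$ and the right side is $(x_1\triangleright R_{x_2})R_{x_4}x_3$. So \eqref{eq:s1} says $[R_{x_4},R_{x_1x_2}]=0$. For $x_1=x_2=x_4$ this is $(E_1)$, and conversely it follows from $(E_1)$ by Proposition~\ref{prop:comm} with $n=3$.

Both sides of \eqref{eq:s2} are symmetric in $x_1,x_2$, the left one by right commutativity. By polarization, \eqref{eq:s2} is equivalent to its case $x_1=x_2=x$. With $f=R_x$, $a=x_4$, $b=x_3$, and after division by $2$, that case is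
\[
[a,f^2b]=[fa,fb]+f[a,fb]-f[fa,b].
\]
By \eqref{eq:s1}, $a\triangleright f$ commutes with $f$, so
\[
[a,f^2b]=(a\triangleright f)fb+f[a,fb]=f(a\triangleright f)b+f[a,fb]=2f[a,fb]-f^2[a,b].
\]
The difference of the two right sides is $N_f(a,b)$.
\end{proof}

\subsection*{The shadows of the bracket and of the derivation}
\emph{From here to the end of Section~\ref{sec:env}, $A$ is a GD algebra satisfying all $(E_m)$ and $(N_m)$.} Let $C\subset\operatorname{End}A$ be the unital subalgebra generated by all $R_u$. It is commutative by Proposition~\ref{prop:comm}, and $a\triangleright C\subset C$, because $a\,\triangleright$ is a derivation preserving the set of generators. The space $A$ is a faithful $C$-module.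

The elements of $C$ are to become elements of $P$, so they will need brackets $\{f,g\}$ and derivatives $d(f)$. These cannot be expressed through $A$ and $C$, but their products with elements of $A$ can. For $f,g\in C$ and $a\in A$ define elements of $C$ by
\[
B(f,g;a)=(fa)\triangleright g-f\,(a\triangleright g),\qquad \Delta(f;a)=R_{fa}-fR_a .
\]
If $A\subset P^{(d)}$ and $f,g$ are the multiplications by $h,k$, then $B(f,g;a)$ is the multiplication by $\{ha,k\}-h\{a,k\}=a\{h,k\}$, and $\Delta(f;a)$ is the multiplication by $d(ha)-h\,d(a)=a\,d(h)$. Then $B(f,g;a)b=ab\{h,k\}$ and $\Delta(f;a)b=ab\,d(h)$ are symmetric in $a,b$. Proposition~\ref{prop:sym} derives this symmetry from the identities alone.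

Applying \eqref{eq:tri} twice and using $fg=gf$ where needed, we record:
\begin{equation}\label{eq:B}
B(f,g;a)b=[fa,gb]-g[fa,b]-f[a,gb]+fg[a,b].
\end{equation}
\begin{itemize}
\item[(B1)] $B(f,g;a)b=-B(g,f;b)a$ and $B(f,f;a)b=N_f(a,b)$, by \eqref{eq:B}.
\item[(B2)] $B(f,g;a)$ is a derivation $C\to C$ in $g$ and in $f$. For $g$ this holds because $(fa)\,\triangleright$ and $a\,\triangleright$ are derivations and $C$ is commutative. For $f$, (B1) gives $B(fh,g;a)b=-fB(g,h;b)a-hB(g,f;b)a=\bigl(fB(h,g;a)+hB(f,g;a)\bigr)b$.
\item[(B3)] $x\triangleright B(f,g;a)=B(x\triangleright f,g;a)+B(f,x\triangleright g;a)+B(f,g;[x,a])$. Indeed,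
\begin{align*}
x\triangleright((fa)\triangleright g)&=((x\triangleright f)a)\triangleright g+(fa)\triangleright(x\triangleright g)+(f[x,a])\triangleright g,\\
x\triangleright(f(a\triangleright g))&=(x\triangleright f)(a\triangleright g)+f(a\triangleright(x\triangleright g))+f([x,a]\triangleright g),
\end{align*}
where the first line uses $[x,fa]=(x\triangleright f)a+f[x,a]$.
\item[(B4)] $x\triangleright\Delta(f;a)=\Delta(x\triangleright f;a)+B(f,R_x;a)+\Delta(f;[x,a])$. Indeed, by \eqref{eq:G},
\begin{align*}
x\triangleright R_{fa}&=R_{[x,fa]}+(fa)\triangleright R_x=R_{(x\triangleright f)a}+(fa)\triangleright R_x+R_{f[x,a]},\\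
x\triangleright(fR_a)&=(x\triangleright f)R_a+f(a\triangleright R_x)+fR_{[x,a]}.
\end{align*}
\end{itemize}
Comparing (B3) with (B4), we see that $\Delta(f;a)$ behaves as $B(f,R_1;a)$ would if there were an operator $R_1$ with $x\triangleright R_1=R_x$. This lets us treat $B$ and $\Delta$ in one induction, with $\Delta$ at its edge.

\begin{proposition}\label{prop:sym}
For all $f,g\in C$ and $a,b\in A$,
\[
B(f,g;a)b=B(f,g;b)a,\qquad\Delta(f;a)b=\Delta(f;b)a .
\]
\end{proposition}

\begin{proof}
Let $V$ be the space of bilinear maps $\beta\colon A\times A\to A$ with the $\mathfrak g$-action $(x\cdot\beta)(a,b)=[x,\beta(a,b)]-\beta([x,a],b)-\beta(a,[x,b])$. If $\beta(a,b)=\phi(a)b$ for a linear map $\phi\colon A\to\operatorname{End}A$, then $(x\cdot\beta)(a,b)=\bigl(x\triangleright\phi(a)-\phi([x,a])\bigr)b$ by \eqref{eq:tri}. Define elements of $V$ by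
\[
Z(f,g)(a,b)=B(f,g;a)b-B(f,g;b)a,\qquad\delta(f)(a,b)=\Delta(f;a)b-\Delta(f;b)a .
\]
By (B1), $Z(f,g)(a,b)=\bigl(B(f,g;a)+B(g,f;a)\bigr)b$, so $Z(f,g)=Z(g,f)$ and $Z(f,f)=2N_f$. The action on $V$ commutes with the exchange of $a$ and $b$, so (B3) and (B4) give
\[
x\cdot Z(f,g)=Z(x\triangleright f,g)+Z(f,x\triangleright g),\qquad x\cdot\delta(f)=\delta(x\triangleright f)+Z(R_x,f).
\]
Define a bilinear map $\kappa\colon U\times U^+\to V$ by $\kappa(u,v)=Z(R_u,R_v)$ for $u\in U^+$ and $\kappa(1,v)=\delta(R_v)$. The last two formulas say that $\kappa$ satisfies the hypotheses of Lemma~\ref{lem:parity} with $s=0$, $\eta=1$.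

We prove $\kappa^n_i=0$ by induction on $n\ge1$. For $n=1$, the element $\Delta(R_c;a)b=b\circ(a\circ c)-(b\circ a)\circ c$ is symmetric in $a,b$ by left symmetry, so $\kappa(1,c)=0$. For $n\ge2$ let $\sigma$ be given by the lemma. If $n$ is odd, then $\sigma=0$. If $n=2m$, then $(-1)^m\sigma(x,\dots,x)=\kappa(x^m,x^m)=2N_{\rho_m(x)}=0$ by $(N_m)$, and $\sigma=0$ by polarization. Thus $Z(R_u,R_v)=0$ and $\delta(R_v)=0$ for all $u,v\in U^+$.

It remains to pass from the generators to $C$. For fixed $a$, the map $(f,g)\mapsto B(f,g;a)+B(g,f;a)$ is a derivation in each argument by (B2) and vanishes on pairs of generators, so it is zero, and $Z=0$. For $\delta$, note that $\delta(1)=0$, and suppose $\delta(f)=\delta(g)=0$. Then $\Delta(f;ga)b=\Delta(f;b)ga=g\Delta(f;b)a=g\Delta(f;a)b$, so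
\[
\Delta(fg;a)=\bigl(R_{fga}-fR_{ga}\bigr)+f\bigl(R_{ga}-gR_a\bigr)=g\Delta(f;a)+f\Delta(g;a),
\]
and $\delta(fg)=0$. Hence $\delta=0$ on $C$.
\end{proof}

The two Novikov identities have now played their whole part: right commutativity starts the induction for Proposition~\ref{prop:comm}, and left symmetry starts the one for Proposition~\ref{prop:sym}.

\section{The enveloping differential Poisson algebra}\label{sec:env}

We look for a graded algebra $P=\bigoplus_{w\in\mathbb Z}P_w$ with $A=P_{-1}$, in which the product has degree $0$ while $d$ and the bracket have degree $+1$; these degrees make $a\cdot d(b)$ and $\{a,b\}$ land in $P_{-1}$. We call $w$ the \emph{weight}. The elements $d(b)$ have weight $0$ and act on $A$ as $R_b$, so we take $P_0=C$. Products of elements of $A$ are adjoined freely over $C$ in negative weights. The difficulty lies in the positive weights. An element such as $d(f)$ or $\{f,g\}$ of weight $1$ is known only through its products with $a\in A$, namely $\Delta(f;a)$ or $B(f,g;a)$ in $C$. We therefore \emph{define} an element of weight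 $1$ to be a map $p\colon A\to C$; commutativity of $P$ requires $p(a)b=p(b)a$, which is exactly what Proposition~\ref{prop:sym} provides. Higher weights are defined in the same way.

Two elementary facts are used repeatedly.
\begin{itemize}
\item[(S1)] If a function of $N$ arguments is symmetric in the arguments indexed by $I$ and in those indexed by $I'$, where $I\cup I'=\{1,\dots,N\}$ and $I\cap I'\ne\emptyset$, then it is symmetric. Indeed, for $k\in I\cap I'$ the transpositions $(i\,k)$ generate the symmetric group.
\item[(S2)] A symmetric $\Bbbk$-multilinear map $\phi$ on $A^n$ factors through the symmetric power $S^n_C(A)$ if, for $f\in C$, the result of replacing $a_i$ by $fa_i$ in $\phi(a_1,\dots,a_n)$ does not depend on $i$.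
\end{itemize}

\subsection*{The commutative algebra $P$}
Let $S=\bigoplus_{n\ge0}S^n$, $S^n=S^n_C(A)$, be the symmetric algebra of the $C$-module $A$, and put $P_{-n}=S^n$; thus $P_0=C$ and $P_{-1}=A$. For $w\ge0$ let $P_w$ be the space of multilinear maps $p\colon A^w\to C$ such that $p(a_1,\dots,a_w)a_{w+1}\in A$ is symmetric in $a_1,\dots,a_{w+1}$; for $w=0$ this is again $C$. Since $C$ acts faithfully, such a $p$ is symmetric. It is also $C$-multilinear, because
\[
p(fa_1,a_2,\dots)a_0=p(a_0,a_2,\dots)fa_1=f\,p(a_0,a_2,\dots)a_1=f\,p(a_1,a_2,\dots)a_0 .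
\]
Write $P_{\ge k}=\bigoplus_{w\ge k}P_w$. The product on $P$ is that of $S$ on $S$, and for $p\in P_w$, $q\in P_v$ with $w,v\ge0$ it is given by
\begin{gather*}
(pq)(a_1,\dots,a_{w+v})=p(a_1,\dots,a_w)\,q(a_{w+1},\dots,a_{w+v}),\\
p\cdot a_1\cdots a_n=a_1\cdots a_n\cdot p=
\begin{cases}
p(a_1,\dots,a_n,\,\cdot\,,\dots,\,\cdot\,)\in P_{w-n},& n\le w,\\
p(a_1,\dots,a_w)\,a_{w+1}\cdots a_n\in S^{n-w},& n>w.
\end{cases}
\end{gather*}
For $w=0$ the second formula is the $C$-module structure of $S^n$.

\begin{lemma}\label{lem:P}
$P$ is a graded commutative associative unital algebra generated by $P_{\ge-1}$. Moreover: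
\begin{equation}\label{eq:star}
\text{if $p\in P_w$, $1\le k\le w+1$, and $p\,a_1\cdots a_k=0$ for all $a_1,\dots,a_k\in A$, then $p=0$.}
\end{equation}
\end{lemma}

\begin{proof}
\emph{The products are well defined.} The expression for $p\cdot a_1\cdots a_n$ is $C$-multilinear in the $a_i$. For $n\le w$ it is symmetric because $p$ is. For $n>w$ it is symmetric in $a_1,\dots,a_{w+1}$ by the definition of $P_w$, and in $a_{w+1},\dots,a_n$, hence symmetric by (S1). So (S2) applies. The element $p(a_1,\dots,a_w)q(a_{w+1},\dots,a_{w+v})a_0$ is symmetric in $a_{w+1},\dots,a_{w+v},a_0$ and, since $C$ is commutative, in $a_1,\dots,a_w,a_0$. By (S1), $pq\in P_{w+v}$. In particular $pq$ is symmetric, so the arguments may be distributed between $p$ and $q$ in any way, and $pq=qp$.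

\emph{Associativity.} By commutativity it suffices to prove $(pq)r=p(qr)$, $(ps)s'=p(ss')$ and $(pq)s=p(qs)$ for homogeneous $p,q,r\in P_{\ge0}$ and $s=a_1\cdots a_n$, $s'=a_{n+1}\cdots a_{n'}$. The first is associativity in $C$. In the second, both sides insert $a_1,a_2,\dots$ into $p$ as long as there is a free argument and multiply the result by the remaining letters. In the third let $p\in P_w$, $q\in P_v$. If $n<v$, then $p(qs)$ maps $(b_1,\dots,b_{w+v-n})$ to $p(b_1,\dots,b_w)q(a_1,\dots,a_n,b_{w+1},\dots)$. If $n\ge v$, then $p(qs)=q(a_1,\dots,a_v)\,(p\cdot a_{v+1}\cdots a_n)$ by $C$-linearity; this is the map $(b_1,\dots)\mapsto q(a_1,\dots,a_v)\,p(a_{v+1},\dots,a_n,b_1,\dots)$ for $n\le w+v$ and the element $q(a_1,\dots,a_v)\,p(a_{v+1},\dots,a_{v+w})\,a_{v+w+1}\cdots a_n$ for $n>w+v$. In each case we obtain $(pq)s$ with a suitable distribution of the arguments.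

\emph{Property \eqref{eq:star}.} Multiplying by further letters we may take $k=w+1$. Then $p(a_1,\dots,a_w)a_{w+1}=0$ for all $a_i$, and $p=0$ by faithfulness.
\end{proof}

\begin{example}\label{ex:witt}
Let $Q=\Bbbk[t,e,e^{-1}]$ with $\{u,v\}=\partial_eu\,\partial_tv-\partial_tu\,\partial_ev$ and $d=e^{-1}\partial_t$. The expression $d\{u,v\}-\{du,v\}-\{u,dv\}$ is skew, a derivation in each argument, and zero at $(e,t)$, so $Q$ is a differential Poisson algebra. The subspace $A=\Bbbk[t]e$ is a subalgebra of $Q^{(d)}$, with $ae\circ be=ab'e$ and $[ae,be]=(ab'-a'b)e$. Here $R_{be}$ is the multiplication by $b'$ and $(ae)\triangleright f=af'$ for $f\in\Bbbk[t]$, so $C=\Bbbk[t]$ and $A=Ce$ is free of rank one. Then $S^n=Ce^n$, and $p\in P_w$ is determined by $p(e,\dots,e)\in C$, which is arbitrary. So $P_w=Ce^{-w}$, and $P$ is the algebra $Q$ with $e$ in weight $-1$. The relation $d(t)\,e=\Delta(t;e)=R_{te}-tR_e=1$ shows why an inverse of $e$ appears.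
\end{example}

\subsection*{Extending and comparing derivations}
Property \eqref{eq:star} says that in weights $\ge0$ one can cancel elements of $A$. It reduces every verification below to $A$, through the next two lemmas. For $a_1,\dots,a_n\in A$ write $a_{\hat\imath}=\prod_{j\ne i}a_j\in S^{n-1}$.

\begin{lemma}\label{lem:ext}
Let $k\ge0$, and let $D\colon P_{\ge-1}\to P$ be a linear map with $D(P_w)\subset P_{w+k}$ and
\[
D(pa)=D(p)a+pD(a)\qquad(p\in P_{\ge0},\ a\in A).
\]
Then $D$ extends uniquely to a derivation of $P$, and the extension has degree $k$.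
\end{lemma}

\begin{proof}
Uniqueness holds because $P_{\ge-1}$ generates $P$.

\emph{Leibniz rule on $P_{\ge0}$.} For $p\in P_w$, $w\ge0$, and $q\in P_v$, $v\ge-1$, put $T(p,q)=D(pq)-pD(q)-qD(p)$. We show $T(p,q)=0$ by induction on $v$. For $v=-1$ it is the hypothesis. For $v\ge0$ the hypothesis applied to $(pq)a$ and to $qa$ gives
\[
T(p,qa)=D(pq)a+pqD(a)-pD(q)a-pqD(a)-qaD(p)=a\,T(p,q).
\]
The left side is $0$ by induction, and $T(p,q)$ has weight $w+v+k\ge0$, so $T(p,q)=0$ by \eqref{eq:star}.

\emph{Extension to $S^n$, $n\ge2$.} Put $D(a_1\cdots a_n)=\sum_ja_{\hat\jmath}D(a_j)$. Since $D(fa_i)=fD(a_i)+a_iD(f)$, replacing $a_i$ by $fa_i$ gives $f\sum_ja_{\hat\jmath}D(a_j)+a_1\cdots a_nD(f)$ for every $i$. By (S2), $D$ is well defined, and the formula gives the Leibniz rule for products of two elements of $\bigoplus_{n\ge1}S^n$.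

\emph{Mixed products.} Let $q\in P_v$, $v\ge0$, and $s=a_1\cdots a_n$. We show $D(qs)=D(q)s+qD(s)$ by induction on $n$, the case $n=1$ being the hypothesis. For $n\ge2$ write $s=as'$. The Leibniz rule holds for the pair $(qa,s')$, by induction if $v\ge1$ and by the previous step if $v=0$. Hence
\[
D(qs)=D(qa)s'+qaD(s')=D(q)as'+q\bigl(D(a)s'+aD(s')\bigr)=D(q)s+qD(s).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:vanish}
Let $M\colon P^r\to P$ be a multilinear map that is a derivation in each argument and is homogeneous of degree $e\ge r-1$. If $M$ vanishes on $A^r$, then $M=0$.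
\end{lemma}

\begin{proof}
It suffices to prove $M(y_1,\dots,y_r)=0$ for homogeneous $y_i$ in the generating subspace $P_{\ge-1}$. We use induction on the total weight $W\ge-r$. If $W=-r$, all $y_i$ lie in $A$. Otherwise some argument, say $y_1=p$, has weight $\ge0$, and for $a\in A$
\[
a\,M(p,y_2,\dots,y_r)=M(pa,y_2,\dots,y_r)-p\,M(a,y_2,\dots,y_r)=0
\]
by induction. The weight of $M(p,y_2,\dots,y_r)$ is $W+e\ge-(r-1)+e\ge0$, so \eqref{eq:star} applies.
\end{proof}

\subsection*{Brackets with elements of $A$}
For $c\in A$ put $H_cb=[c,b]$ for $b\in A$, and for $p\in P_w$, $w\ge0$,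
\[
(H_cp)(b_1,\dots,b_w)=c\triangleright p(b_1,\dots,b_w)-\sum_{i=1}^wp(b_1,\dots,[c,b_i],\dots,b_w);
\]
for $w=0$ this is $H_cf=c\triangleright f$. With $\beta(b_1,\dots,b_{w+1})=p(b_1,\dots,b_w)b_{w+1}$, formula \eqref{eq:tri} gives
\[
(H_cp)(b_1,\dots,b_w)\,b_{w+1}=[c,\beta(b_1,\dots,b_{w+1})]-\sum_{i=1}^{w+1}\beta(b_1,\dots,[c,b_i],\dots,b_{w+1}),
\]
which is symmetric because $\beta$ is. So $H_cp\in P_w$. The rule $H_c(pb)=(H_cp)b+pH_cb$ is \eqref{eq:tri} for $w=0$. For $w\ge1$, both $H_c(pb)$ and $(H_cp)b+p[c,b]$ send $(b_2,\dots,b_w)$ to $c\triangleright p(b,b_2,\dots,b_w)-\sum_{i\ge2}p(b,\dots,[c,b_i],\dots)$. By Lemma~\ref{lem:ext}, $H_c$ extends to a derivation of $P$ of degree $0$.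

\subsection*{Brackets in weights $\ge0$}
Let $p\in P_w$, $q\in P_v$, $w,v\ge0$, and write $\mathbf a=a_1\cdots a_{w+1}$, $\mathbf b=b_1\cdots b_{v+1}$, so that $p\mathbf a,q\mathbf b\in A$ and $pa_{\hat\imath},qb_{\hat\jmath}\in C$. In a Poisson algebra one would have $\{p,q\}\mathbf a=\{p\mathbf a,q\}-\sum_ipa_{\hat\imath}\{a_i,q\}$, and the right side involves only brackets with elements of $A$. So we put
\[
\Lambda_{p,q}(a_1,\dots,a_{w+1})=H_{p\mathbf a}q-\sum_i(pa_{\hat\imath})H_{a_i}q\in P_v,
\]
and $E_{p,q}(a;b)=\Lambda_{p,q}(a_1,\dots,a_{w+1})\,\mathbf b\in A$, where $a$ and $b$ stand for the two lists of arguments. To divide $\Lambda_{p,q}$ by $\mathbf a$ we need $E_{p,q}$ to be symmetric in all its arguments. Since $H_c$ is a derivation, $(H_cq)\mathbf b=[c,q\mathbf b]-\sum_j(qb_{\hat\jmath})[c,b_j]$, and therefore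
\[
E_{p,q}(a;b)=[p\mathbf a,q\mathbf b]-\sum_j(qb_{\hat\jmath})[p\mathbf a,b_j]-\sum_i(pa_{\hat\imath})[a_i,q\mathbf b]+\sum_{i,j}(pa_{\hat\imath})(qb_{\hat\jmath})[a_i,b_j].
\]
This shows that $E_{p,q}(a;b)=-E_{q,p}(b;a)$. For $w\ge1$, separating the term $i=1$ in the definition of $\Lambda$ gives
\begin{equation}\label{eq:rec}
\Lambda_{p,q}(a_1,\dots,a_{w+1})=\Lambda_{pa_1,q}(a_2,\dots,a_{w+1})-(p\,a_2\cdots a_{w+1})H_{a_1}q .
\end{equation}

\begin{lemma}\label{lem:Esym}
$E_{p,q}$ is symmetric in all $w+v+2$ arguments.
\end{lemma}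

\begin{proof}
Induction on $w+v$. For $w=v=0$ we have $E_{p,q}(a;b)=B(p,q;a)b$, and Proposition~\ref{prop:sym} applies. Otherwise, exchanging $p$ and $q$ if necessary, let $w\ge1$, and multiply \eqref{eq:rec} by $\mathbf b$. The first term on the right is symmetric in $a_2,\dots,a_{w+1},b_1,\dots,b_{v+1}$ by induction. The second is the product $(p\,H_{a_1}q)\,a_2\cdots a_{w+1}b_1\cdots b_{v+1}$ in the commutative associative algebra $P$, so it is symmetric in the same letters. By definition $E_{p,q}$ is also symmetric in $a_1,\dots,a_{w+1}$. The two sets share $a_2$, and (S1) applies.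
\end{proof}

By Lemma~\ref{lem:Esym}, the map
\[
\{p,q\}\colon(c_1,\dots,c_{w+v+1})\mapsto\Lambda_{p,q}(c_1,\dots,c_{w+1})\,c_{w+2}\cdots c_{w+v+1}\in C
\]
belongs to $P_{w+v+1}$, and $\{p,q\}\mathbf a=\Lambda_{p,q}(a_1,\dots,a_{w+1})$. We have $\{p,q\}=-\{q,p\}$ by \eqref{eq:star}, since $\{p,q\}\mathbf a\mathbf b=E_{p,q}(a;b)=-E_{q,p}(b;a)=-\{q,p\}\mathbf b\mathbf a$. For $a,b\in A$ and $q\in P_{\ge0}$ put $\{a,b\}=[a,b]$ and $\{a,q\}=H_aq=-\{q,a\}$. This is an antisymmetric bracket of degree $+1$ on $P_{\ge-1}$.

\begin{lemma}\label{lem:L1}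
$\{pa,q\}=p\{a,q\}+a\{p,q\}$ for $p\in P_w$, $w\ge0$, $a\in A$, and $q\in P_v$, $v\ge-1$.
\end{lemma}

\begin{proof}
For $v=-1$ this is the Leibniz rule for $-H_q$. For $v\ge0$, $w=0$ it is the formula $a\{p,q\}=\Lambda_{p,q}(a)=H_{pa}q-pH_aq$. For $v\ge0$, $w\ge1$, formula \eqref{eq:rec} with $a_1=a$ says that the two sides agree after multiplication by any product $a_2\cdots a_{w+1}$ of $w$ letters. Their difference has weight $w+v\ge w$, so it is $0$ by \eqref{eq:star}.
\end{proof}

\subsection*{The Poisson bracket on $P$}
For $q\in P_v$, $v\ge-1$, let $H_q=\{q,\cdot\}$ on $P_{\ge-1}$. It has degree $v+1\ge0$, and $H_q(pa)=pH_q(a)+aH_q(p)$ by Lemma~\ref{lem:L1} and antisymmetry. By Lemma~\ref{lem:ext}, $H_q$ extends to a derivation of $P$, which for $q\in A$ is the one already defined. For $f\in C$, $a\in A$, the derivations $H_{fa}$ and $fH_a+aH_f$ agree on $P_{\ge-1}$ by Lemma~\ref{lem:L1}, so they are equal. Hence, for $n\ge2$, replacing $a_i$ by $fa_i$ in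
\[
H_{a_1\cdots a_n}:=\sum_ja_{\hat\jmath}H_{a_j}
\]
gives $fH_{a_1\cdots a_n}+a_1\cdots a_nH_f$ for every $i$, and by (S2) the derivation $H_s$ is well defined for $s\in S^n$; it has degree $1-n$. Extend $y\mapsto H_y$ linearly to $P$ and put $\{y,y'\}=H_y(y')$. This bracket has degree $+1$. It is antisymmetric: on $P_{\ge-1}$ this is known; for $y\in P_{\ge-1}$ and $s=b_1\cdots b_n$ we have $H_y(s)=\sum_jb_{\hat\jmath}\{y,b_j\}=-H_s(y)$; and $\{a_1\cdots a_n,b_1\cdots b_m\}=\sum_{i,j}a_{\hat\imath}b_{\hat\jmath}[a_i,b_j]$. So the bracket is a derivation in each argument.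

The Jacobiator $\{x,\{y,z\}\}+\{y,\{z,x\}\}+\{z,\{x,y\}\}$ equals $\bigl([H_x,H_y]-H_{\{x,y\}}\bigr)z$, so it is a derivation in $z$, and by cyclic symmetry in each argument. It has degree $2$ and vanishes on $A^3$ by the Jacobi identity in $A$. By Lemma~\ref{lem:vanish} with $r=3$ it is zero. Thus $P$ is a Poisson algebra.

\subsection*{The derivation $d$}
Put $d(a)=R_a\in C$ for $a\in A$. For $p\in P_w$, $w\ge0$, the rule $d(p)\mathbf a=d(p\mathbf a)-\sum_ipa_{\hat\imath}\,d(a_i)$ dictates the definition
\[
\Theta_p(a_1,\dots,a_{w+1})=R_{p\mathbf a}-\sum_i(pa_{\hat\imath})R_{a_i}\in C ,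
\]
which is symmetric in the $a_i$, and for $w\ge1$ satisfies
\begin{equation}\label{eq:recd}
\Theta_p(a_1,\dots,a_{w+1})=\Theta_{pa_1}(a_2,\dots,a_{w+1})-(p\,a_2\cdots a_{w+1})R_{a_1}.
\end{equation}
We claim that $\Theta_p\in P_{w+1}$, that is, $\Theta_p(a_1,\dots,a_{w+1})b$ is symmetric in all $w+2$ letters. For $w=0$ this element is $\Delta(p;a_1)b$, and Proposition~\ref{prop:sym} applies. For $w\ge1$ apply \eqref{eq:recd} to $b$: the first term is symmetric in $a_2,\dots,a_{w+1},b$ by induction, the second is the product $(pR_{a_1})\,a_2\cdots a_{w+1}b$ in $P$, and (S1) finishes the step. Put $d(p)=\Theta_p$. Then $d(pa)=d(p)a+p\,d(a)$: for $w=0$ this reads $R_{pa}=\Theta_p(a)+pR_a$, and for $w\ge1$ it is \eqref{eq:recd} with $a_1=a$. By Lemma~\ref{lem:ext}, $d$ extends to a derivation of $(P,\cdot)$ of degree $+1$.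

Let $M(x,y)=d\{x,y\}-\{dx,y\}-\{x,dy\}=\bigl([d,H_x]-H_{dx}\bigr)y$. It is antisymmetric and a derivation in $y$, hence in both arguments, and it has degree $2$. For $a,b\in A$ we have $M(a,b)=R_{[a,b]}+b\triangleright R_a-a\triangleright R_b=0$ by \eqref{eq:G}. By Lemma~\ref{lem:vanish} with $r=2$, $M=0$, so $d$ is a derivation of the bracket.

\begin{proof}[Proof of Theorem~\ref{thm:basis}]
A special GD algebra satisfies all $(E_m)$ and $(N_m)$ by Proposition~\ref{prop:nec}. Conversely, if $A$ satisfies them, then $(P,\cdot,\{\cdot,\cdot\},d)$ is a differential Poisson algebra containing $A=P_{-1}$, with $\{a,b\}=[a,b]$ and $a\cdot d(b)=R_ba=a\circ b$. So $A$ is special. Consequently, an identity that holds in all special algebras holds in every GD algebra satisfying all $(E_m)$ and $(N_m)$, that is, it follows from these and the GD identities. The last assertion is Proposition~\ref{prop:equiv}.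
\end{proof}

\section{Independence}\label{sec:indep}

To show that $(E_m)$ is independent of all special identities of other degrees, we need an algebra that violates it and satisfies these identities, without listing them. In a level graded algebra, monomials with three or more operations $\circ$ vanish, and those with two can be controlled by a second grading. The next lemma disposes of the monomials with at most one $\circ$.

\begin{lemma}\label{lem:low}
Let $f=0$ be a multilinear identity that holds in all special GD algebras, and write $f=\sum_kf_k$, where $f_k$ collects the monomials containing $\circ$ exactly $k$ times. Then each $f_k=0$ holds in all special GD algebras, and $f_0=0$ and $f_1=0$ follow from the GD identities.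
\end{lemma}

\begin{proof}
If $(P,\cdot,\{\cdot,\cdot\},d)$ is a differential Poisson algebra and $\lambda\in\Bbbk$, then so is $(P,\cdot,\{\cdot,\cdot\},\lambda d)$. The value of $f$ in $P^{(\lambda d)}$ is the value of $\sum_k\lambda^kf_k$ in $P^{(d)}$. It vanishes for all $\lambda$ in the infinite field $\Bbbk$, so each $f_k$ vanishes on $P^{(d)}$ and on its subalgebras.

Let $X$ be the set of variables and $F$ the free GD algebra on $X$. Each GD identity is homogeneous in the number of operations $\circ$, so this number defines a grading $F=\bigoplus_kF_k$. We exhibit a homomorphism $\theta\colon F\to P^{(d)}$ that is injective on $F_0$ and on $F_1$. Since $\theta(f_0)=\theta(f_1)=0$ by the first part, this gives $f_0=f_1=0$ in $F$, which is the claim.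

Let $t$ be a new letter, $L$ the free Lie algebra on $X\cup\{t\}$, and $\mathfrak h\subset L$ the free Lie algebra on $X$. Recall that the symmetric algebra $P=S(L)$ is a Poisson algebra whose bracket extends that of $L$, and that the enveloping algebra of a free Lie algebra is the free associative algebra on the same letters; thus $U(\mathfrak h)=\Bbbk\langle X\rangle$ and $L\subset U(L)=\Bbbk\langle X\cup\{t\}\rangle$. The map $d=\{t,\cdot\}$ is a derivation of the product by the Leibniz rule and of the bracket by the Jacobi identity. Let $\theta\colon F\to P^{(d)}$ be the homomorphism that is the identity on $X$.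

\emph{Degree $0$.} The natural map $\mathfrak h\to F_0$ is onto, because $F_0$ is spanned by Lie monomials, and its composite with $\theta$ is the inclusion $\mathfrak h\subset S(L)$. So $F_0=\mathfrak h$, and $\theta$ is injective on it.

\emph{Degree $1$.} Using Lemma~\ref{lem:Ru} for $F$, define $\Psi\colon\mathfrak h\otimes U(\mathfrak h)^+\to F$ by $a\otimes u\mapsto R_ua$. The relation
\begin{equation}\label{eq:Psi}
[y,R_ua]=R_{yu}a+R_u[y,a]\qquad(y\in\mathfrak h)
\end{equation}
shows by induction on the length of $u$ that $R_ua\in F_1$, and it shows that the image of $\Psi$ is stable under $\operatorname{ad}\mathfrak h$. The image contains $a\circ c=R_ca$ for $a,c\in\mathfrak h$. A monomial with one $\circ$ arises from such an $a\circ c$ by successive brackets with elements of $\mathfrak h$, so the image of $\Psi$ is $F_1$.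

Let $u.t\in L$ denote the adjoint action of $u\in U(\mathfrak h)$ on $t$, so $(y_1\cdots y_k).t=[y_1,[\dots,[y_k,t]\dots]]$. We claim that $\theta(R_ua)=-a\cdot(u.t)$. For $u=c\in\mathfrak h$, $\theta(a\circ c)=a\{t,c\}=-a\cdot(c.t)$. If the claim holds for $u$ and all $a$, then \eqref{eq:Psi} gives $\theta(R_{yu}a)=-\{y,a\cdot(u.t)\}+[y,a]\cdot(u.t)=-a\cdot((yu).t)$. For letters $x_i\in X$, the element $(x_1\cdots x_k).t\in\Bbbk\langle X\cup\{t\}\rangle$ is $x_1\cdots x_kt$ plus words not ending in $t$. So the part of $u.t$ ending in $t$ is $ut$, and $u\mapsto u.t$ is injective, with values in the subspace $L_1\subset L$ of elements of degree $1$ in $t$. Since $\mathfrak h\cap L_1=0$, the multiplication $\mathfrak h\otimes L_1\to S^2(L)$ is injective. Hence $\theta\Psi$ is injective, and since $\Psi$ maps onto $F_1$, $\theta$ is injective on $F_1$.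
\end{proof}

\begin{lemma}\label{lem:graded}
Let $A=A^0\oplus A^1\oplus A^2$ be a level graded GD algebra. Suppose that $A$ has a second grading $\deg$, additive for both operations, in which all elements of $A^0$ have degree $1$ and all elements of $A^2$ have degree $n$. Then every identity of degree $n'\ne n$ that holds in all special GD algebras holds in $A$.
\end{lemma}

\begin{proof}
By linearization we may take the identity $f=\sum_kf_k$ multilinear of degree $n'$. By Lemma~\ref{lem:low}, $f_0$ and $f_1$ vanish on $A$. The values of $f_k$ with $k\ge3$ lie in $A^{3}+A^4+\dots=0$. By the level count, $f_2$ need only be evaluated on $A^0$. The value then lies in $A^2$, so it has degree $n$, and it is a sum of products of $n'$ elements of degree $1$, so it has degree $n'$. Hence it is $0$.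
\end{proof}

For $(E_m)$ the algebra $A_m$ of Section~\ref{sec:six} will do. For $(N_m)$ we need two elements in $A^0$, because $N_f(a,b)$ is alternating: it is bilinear and $N_f(a,a)=0$. We take $A^0=\langle x,y\rangle$ with $[x,y]=0$ and two chains $x_i=\rho_i(x)x$, $y_i=\rho_i(x)y$, and we want $[x_m,y_m]\ne0$. The Jacobi identity with $x$ then spreads this bracket along the chains with alternating signs, and the compatibility identity dictates two products at the ends.

Let $n=2m$, and let $A'_m$ have basis $x,y,x_1,\dots,x_n,y_1,\dots,y_n,z$, with the following nonzero products of basis elements, up to antisymmetry of the bracket: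
\begin{gather*}
[x,x_i]=x_{i+1},\quad[x,y_i]=y_{i+1}\quad(1\le i<n),\\
[x_j,y_i]=(-1)^{j+1}z\quad(i+j=n,\ i,j\ge1),\\
x\circ x=x_1,\qquad y\circ x=y_1,\qquad x\circ y_n=z,\qquad y\circ x_n=-z .
\end{gather*}
It is level graded by $A^0=\langle x,y\rangle$, $A^1=\langle x_i,y_i\rangle$, $A^2=\Bbbk z$, and
\begin{equation}\label{eq:zeros}
[A^0,A^0]=0,\quad[A^0,A^2]=0,\quad[y,A^1]=0,\quad A^1\circ A^0=0,\quad A^0\circ y=0 .
\end{equation}

\begin{lemma}\label{lem:Aprime}
$A'_m$ is a GD algebra that satisfies $(E_m)$ and violates $(N_m)$.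
\end{lemma}

\begin{proof}
\emph{Jacobi identity.} We take three distinct basis elements with level sum at most $2$. By \eqref{eq:zeros}, every term vanishes for $(x,y,w)$ with $w\in A^1$, for $(x,y,z)$, and for $(y,w,w')$ with $w,w'\in A^1$. For $(x,w,w')$ we need $[[x,w],w']+[w,[x,w']]=[x,[w,w']]=0$. Both terms on the left vanish unless $\{w,w'\}=\{x_j,y_i\}$ with $i+j=n-1$, and then
$[x_{j+1},y_i]+[x_j,y_{i+1}]=\bigl((-1)^{j+2}+(-1)^{j+1}\bigr)z=0$.

\emph{Novikov identities.} For $p,q,r\in A^0$ we have $(p\circ q)\circ r\in A^1\circ A^0=0$ and $p\circ(q\circ r)\in p\circ\langle x_1,y_1\rangle=0$, since $n\ge2$.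

\emph{Compatibility.} Let $p,q\in A^0$, $w\in A^1$. If all arguments lie in $A^0$, skewness reduces the check to $J(x,q,y)=[x,q\circ y]-[y,q\circ x]=0$. Each term of $J(p,w,q)$ contains a product in $A^1\circ A^0$, so it vanishes. By skewness there remains
\[
J(w,p,q)=[w,p\circ q]-[q,p\circ w]+[p,w]\circ q-[p,q]\circ w-p\circ[w,q]=[w,p\circ q]+p\circ[q,w],
\]
where the three middle terms vanish by \eqref{eq:zeros}. For $q=y$ both remaining terms vanish. For $q=x$, $p=x$ we get $[w,x_1]+x\circ[x,w]$; among basis elements $w$, each term is nonzero only for $w=y_{n-1}$, and then the sum is $-z+z=0$. For $q=x$, $p=y$ we get $[w,y_1]+y\circ[x,w]$; each term is nonzero only for $w=x_{n-1}$, and then the sum is $(-1)^nz-z=0$, since $n$ is even.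

\emph{The identities.} By the level count, $(E_m)$ need only be checked for arguments $p,b\in A^0$ in place of $x,b$. Then $\rho_k(p)b\in A^1$, while $\rho_l(p)A^1=0$ by \eqref{eq:rho}, because $\operatorname{ad}p$ preserves $A^1$ and $R_pA^1=0$. So both sides of $(E_m)$ vanish. For $f=\rho_m(x)$ we have $fx=x_m$ and $fy=y_m$, since $x$ commutes with $x$ and $y$, and $fA^1=0$. Hence $N_f(x,y)=[x_m,y_m]=(-1)^{m+1}z\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:indep}]
On $A_m$ put $\deg x=1$, $\deg w_i=i+1$, $\deg z=2m+2$; this grading is additive on each product in the definition. By Lemmas~\ref{lem:Am} and~\ref{lem:graded}, $A_m$ is a GD algebra that satisfies all special identities of degree $\ne2m+2$ and violates $(E_m)$. It satisfies $(N_m)$: by the level count only arguments in $A^0=\Bbbk x$ matter, and $N_f(a,b)$ is alternating in $a,b$. This proves the first assertion.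

On $A'_m$ put $\deg x=\deg y=1$, $\deg x_i=\deg y_i=i+1$, $\deg z=2m+2$; again the grading is additive on each product in the definition. Lemmas~\ref{lem:Aprime} and~\ref{lem:graded} give the second assertion.

In particular each $(E_k)$ and $(N_k)$ fails in some GD algebra, so it is a special identity, of degree $2k+2$. The two assertions therefore show that no member of the basis of Theorem~\ref{thm:basis} follows from the others and the GD identities.

Suppose finally that the variety of special GD algebras had a finite basis of identities. By linearization we may assume that these are multilinear; let $M$ be their maximal degree, and choose $m$ with $2m+2>M$. By Lemma~\ref{lem:graded}, $A_m$ satisfies all of them, so it satisfies every identity of special GD algebras. But it violates $(E_m)$, a contradiction.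
\end{proof}

\begin{thebibliography}{1}

\bibitem{ZHSC}
Ziyi Zhang, Zeyu Hao, Yining Sun, Liangyun Chen,
\emph{Gelfand--Dorfman Algebras: Nilpotency, Solvability, Construction and Classification},
arXiv:2607.09672 (2026).

\end{thebibliography}
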